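# Reducing projective dimension of the residue field, and the growth of Betti numbers

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring and all modules are finitely generated. We write $M^{a}$ for $M^{\oplus a}$, $\Omega^n M=\Omega^n_RM$ for the $n$-th syzygy in a minimal free resolution ($\Omega^0M=M$), and $\Omega^nM^b$ for $(\Omega^nM)^b=\Omega^n(M^b)$. The book-length survey Avramov, *Infinite free resolutions*, is abbreviated [A].

## 1. Gluing copies of $k$ over $k[x,y]/(x,y)^2$

Let $R=k[x,y]/(x,y)^2$. As a vector space $R$ has basis $1,x,y$, and $\mathfrak m=kx\oplus ky$ is killed by $\mathfrak m$. So $\Omega k=\mathfrak m\cong k^2$, and hence $\Omega^ik\cong k^{2^i}$: the resolution of $k$ is infinite and the ranks of its free modules are $1,2,4,8,\dots$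

On the other hand, the sequence
$$0\to k^2\to R\to k\to 0$$
exhibits the free module $R$ as an extension of one copy of $k$ by two copies of $k$. So the module $k$, which has infinite projective dimension, becomes a module of finite projective dimension after a single gluing of copies of $k$. The same happens whenever $\mathfrak m^2=0$ and $\mathfrak m\neq0$: then $\mathfrak m\cong k^e$ and $0\to k^e\to R\to k\to0$ is exact.

Over $R=k[x]/(x^3)$ this does not work with $k$ alone, since $\mathfrak m$ is not a sum of copies of $k$. If we also allow a syzygy on the right, it does: $\Omega k=(x)\cong R/(x^2)$, and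
$$0\to k\to R\to R/(x^2)\cong\Omega k\to0$$
is exact, where $k$ is the socle $(x^2)$.

Suppose we may repeat such gluings, at each stage using copies of the module just constructed and of one of its syzygies. Can we always reach finite projective dimension, starting from $k$?

## 2. Reducing sequences

**Definition.** A sequence of $R$-modules $K_0=M,K_1,\dots,K_r$ is a *reducing $\mathrm{pd}$-sequence* of $M$ if $\operatorname{pd}_R(K_r)<\infty$ and for each $i=1,\dots,r$ there is a short exact sequence
$$0\to K_{i-1}^{a_i}\to K_i\to\Omega^{n_i}K_{i-1}^{b_i}\to0\qquad\text{with integers } a_i\ge1,\ b_i\ge1,\ n_i\ge0.$$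
The *reducing projective dimension* $\operatorname{red-pd}_R(M)$ is the least $r$ for which such a sequence exists, and $\infty$ if there is none.

So $\operatorname{red-pd}_R(M)=0$ exactly when $\operatorname{pd}_R(M)<\infty$. The examples above say $\operatorname{red-pd}_R(k)\le1$ when $\mathfrak m^2=0$ (take $a=e$, $b=1$, $n=0$; if $\mathfrak m=0$ then $\operatorname{pd}k=0$) and when $R=k[x]/(x^3)$ (take $a=b=n=1$).

Recall that $R$ is a *complete intersection* if its completion is $\hat R=Q/(f_1,\dots,f_s)$ with $Q$ regular local and $f_1,\dots,f_s$ a $Q$-regular sequence. We shall use as a known fact that *if $R$ is a complete intersection, then every $R$-module has finite reducing projective dimension*.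

The question, from Olgur Celikbas, Toshinori Kobayashi, Brian Laverty, and Hiroki Matsui, "Depth formula for modules of finite reducing projective dimension", arXiv:2312.06996 (2023), is whether $\operatorname{red-pd}_R(k)<\infty$ for every local ring $R$. The answer is no, and the counterexample is one power beyond our first ring: $k[x,y]/(x,y)^3$. We shall also decide exactly which Golod rings have $\operatorname{red-pd}_R(k)<\infty$.

## 3. Betti numbers and curvature

Write $\beta_i(M)=\dim_k\operatorname{Tor}_i^R(M,k)$, the rank of the $i$-th free module in the minimal resolution of $M$, and $P_M(t)=\sum_i\beta_i(M)t^i$. By construction $\beta_j(\Omega^nM)=\beta_{j+n}(M)$ for all $j\ge0$.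

**Definition.** The *curvature* of $M$ is $\operatorname{curv}(M)=\limsup_i\beta_i(M)^{1/i}$.

By the Cauchy–Hadamard formula, $1/\operatorname{curv}(M)$ is the radius of convergence of $P_M$ (with $1/0=\infty$). Three facts about it:

- $\operatorname{curv}(M)<\infty$ always [A, §4.2]. For Artinian $R$ this is immediate: $\Omega^{i+1}M\subseteq R^{\beta_i(M)}$, so $\beta_{i+1}(M)\le\ell(\Omega^{i+1}M)\le\ell(R)\,\beta_i(M)$.
- If $\operatorname{pd}M<\infty$, then $\beta_i(M)=0$ for $i\gg0$ and $\operatorname{curv}(M)=0$.
- If $\operatorname{pd}M=\infty$, then $\beta_i(M)\ge1$ for all $i$, so $\operatorname{curv}(M)\ge1$.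

For $R=k[x,y]/(x,y)^2$ we have $\beta_i(k)=2^i$, so $\operatorname{curv}(k)=2$. For $R=k[x]/(x^3)$ all $\beta_i(k)=1$, so $\operatorname{curv}(k)=1$.

We also recall Pringsheim's theorem: if a power series with nonnegative coefficients has radius of convergence $r\in(0,\infty)$, then $t=r$ is a singular point, i.e. the sum does not extend analytically to a neighborhood of $r$.

## 4. The resolution of $k$ over $k[x,y]/(x,y)^3$

Let $R=k[x,y]/(x,y)^3$, with $k$ any field. Then $\Omega k=\mathfrak m=(x,y)$, and
$$\Omega^2k=\{(f,g)\in R^2: fx+gy=0\}.$$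
Split $f$ and $g$ into homogeneous components and compare degrees. In degree $1$, $f_0x+g_0y=0$ forces $f_0=g_0=0$. In degree $2$, $f_1x+g_1y=0$ forces $(f_1,g_1)\in k\,(y,-x)$. In degree $3$ everything vanishes, so $f_2,g_2$ are arbitrary. Hence
$$\Omega^2k=U+\mathfrak m^2R^2,\qquad U=R\,(y,-x).$$
The annihilator of $(y,-x)$ consists of the $r$ with $rx=ry=0$, which is $\mathfrak m^2$, so $U\cong R/\mathfrak m^2$. An element $r(y,-x)$ lies in $\mathfrak m^2R^2$ exactly when $r\in\mathfrak m$, so $U\cap\mathfrak m^2R^2=\mathfrak m(y,-x)$, of dimension $2$. Let $V$ be a vector-space complement of $\mathfrak m(y,-x)$ in the $6$-dimensional space $\mathfrak m^2R^2$. Since $\mathfrak m\cdot\mathfrak m^2R^2=0$, $V$ is a submodule, $V\cong k^4$, and $U\cap V\subseteq\mathfrak m(y,-x)\cap V=0$. Therefore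
$$\Omega^2k\cong k^4\oplus R/\mathfrak m^2,\qquad \Omega(R/\mathfrak m^2)=\mathfrak m^2\cong k^3 .$$
Put $\beta_j=\beta_j(k)$. Then $\beta_0=1$, $\beta_1=2$, $\beta_2=4+1=5$, and for $j\ge0$
$$\beta_{j+3}=\beta_{j+1}(\Omega^2k)=4\beta_{j+1}+\beta_j(\mathfrak m^2)=4\beta_{j+1}+3\beta_j .$$
This simplifies to
$$\beta_{j+2}=\beta_{j+1}+3\beta_j\qquad(j\ge0). \tag{1}$$
Indeed $5=2+3\cdot1$, and if (1) holds for $j$, then $\beta_{j+3}=3\beta_{j+1}+(\beta_{j+1}+3\beta_j)=3\beta_{j+1}+\beta_{j+2}$. The sequence begins $1,2,5,11,26,59,\dots$

The characteristic roots of (1) are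
$$\alpha=\frac{1+\sqrt{13}}2,\qquad\bar\alpha=\frac{1-\sqrt{13}}2,\qquad |\bar\alpha|<\alpha,$$
so $\beta_j=A\alpha^j+B\bar\alpha^j$. Here $A\ne0$: otherwise $\beta_j=B\bar\alpha^j$ would alternate in sign because $\bar\alpha<0$. Hence $\operatorname{curv}(k)=\alpha>1$. Moreover
$$\alpha^s\notin\mathbb Q\quad\text{for every } s\ge1, \tag{2}$$
because if $\alpha^s\in\mathbb Q$, the automorphism $\sqrt{13}\mapsto-\sqrt{13}$ of $\mathbb Q(\sqrt{13})$ gives $\alpha^s=\bar\alpha^s$, contradicting $|\bar\alpha|<\alpha$.

## 5. One extension is too few, and the ranks that nobody controls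

Stay with this ring. Could one step suffice? Suppose $0\to k^a\to K_1\to\Omega^nk^b\to0$ is exact with $\operatorname{pd}K_1<\infty$. In the long exact sequence of $\operatorname{Tor}(-,k)$ the terms of $K_1$ vanish in high degrees, so $\operatorname{Tor}_{j+1}(\Omega^nk^b,k)\to\operatorname{Tor}_j(k^a,k)$ is bijective for $j\gg0$, and
$$b\,\beta_{j+n+1}=a\,\beta_j\qquad(j\gg0).$$
Since $\beta_{j+n+1}/\beta_j\to\alpha^{n+1}$, this gives $\alpha^{n+1}=a/b$, which (2) forbids. So $\operatorname{red-pd}_R(k)\ge2$.

The sensible next move is to repeat this count for $K_2$, then $K_3$. But now one needs the Betti numbers of $K_1$, and these are not determined by those of $k$. With $\delta_j:\operatorname{Tor}_{j+1}(\Omega^nk^b,k)\to\operatorname{Tor}_j(k^a,k)$ the connecting maps, for $j\ge1$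
$$\beta_j(K_1)=a\beta_j+b\beta_{j+n}-\operatorname{rank}\delta_j-\operatorname{rank}\delta_{j-1},$$
and the ranks depend on the extension. They can be extreme. Over $k[x,y]/(x,y)^2$ the split sequence $0\to k^2\to k^3\to k\to0$ has all $\delta_j=0$, while for $0\to k^2\to R\to k\to0$ all $\delta_j$ with $j\ge1$ are bijective. So a priori one might choose $K_1$ with $\delta_j$ of intermediate rank, so that $\beta_j(K_1)$ grows at some new, convenient rate. Also, for such a $K_1$ we would not know that ratios of Betti numbers converge, so even the limit argument is lost.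

What gets past this is to give up the Betti numbers of $K_1$ and watch only the curvature. It cannot go up. If it goes down *at all*, even without reaching zero, then the Betti numbers of $K_1$ are small compared with those of $k$; so the relation $b\beta_{j+n+1}= a\beta_j$ holds up to a small error, and this already forces $\operatorname{curv}(k)^{n+1}=a/b$. Pringsheim's theorem replaces the missing limit of ratios.

## 6. A drop in curvature forces a rational power

**Theorem A.** Let $R$ be any local ring. If $\operatorname{red-pd}_R(M)<\infty$ and $\operatorname{pd}_R(M)=\infty$, then $\operatorname{curv}(M)^s\in\mathbb Q$ for some integer $s\ge1$.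

**Lemma 1.** Let $0\to K^a\to K'\to\Omega^nK^b\to0$ be exact with $a,b\ge1$, $n\ge0$. Then $\operatorname{curv}K'\le\operatorname{curv}K$. If $\operatorname{curv}K'<\operatorname{curv}K=:\rho$, then $\rho^{\,n+1}=a/b$.

**Step 1: curvature does not increase.** The long exact sequence gives $\beta_j(K')\le a\beta_j(K)+b\beta_{j+n}(K)$. If $\sigma>\operatorname{curv}K$, then $\beta_j(K)\le C\sigma^j$ for some constant $C$, so $\beta_j(K')\le C(a+b\sigma^n)\sigma^j$ and $\operatorname{curv}K'\le\sigma$. Let $\sigma$ tend to $\operatorname{curv}K$.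

**Step 2: the defect in $a\beta_j=b\beta_{j+n+1}$ is bounded by Betti numbers of $K'$.** For $j\ge0$ consider the exact sequence
$$\operatorname{Tor}_{j+1}(K',k)\to\operatorname{Tor}_{j+1}(\Omega^nK^b,k)\to\operatorname{Tor}_j(K^a,k)\to\operatorname{Tor}_j(K',k).$$
The middle map has source of dimension $b\beta_{j+n+1}(K)$, target of dimension $a\beta_j(K)$, kernel of dimension at most $\beta_{j+1}(K')$ and cokernel of dimension at most $\beta_j(K')$. The difference of the dimensions of target and source is that of cokernel and kernel, so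
$$|a\beta_j(K)-b\beta_{j+n+1}(K)|\le\beta_j(K')+\beta_{j+1}(K'). \tag{3}$$

**Step 3: encode the defect in a power series and compare singularities.** Assume $\operatorname{curv}K'<\rho$. Then $\rho>0$, so $\rho\ge1$, and $\rho<\infty$. Put
$$G(t)=(at^{n+1}-b)P_K(t)=-b\sum_{i\le n}\beta_i(K)t^i+\sum_{j\ge0}\bigl(a\beta_j(K)-b\beta_{j+n+1}(K)\bigr)t^{j+n+1}.$$
By (3) the radius of convergence of $G$ is at least $1/\operatorname{curv}(K')$, which is larger than $1/\rho$. So $G$ is analytic at $1/\rho$. But $P_K$ has nonnegative coefficients and radius of convergence $1/\rho$, so by Pringsheim it is singular at $1/\rho$. If $a\rho^{-(n+1)}\neq b$, then $P_K=G/(at^{n+1}-b)$ would extend analytically to a neighborhood of $1/\rho$, a contradiction. So $a\rho^{-(n+1)}=b$, i.e. $\rho^{n+1}=a/b$. $\square$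

**Proof of Theorem A.** Let $K_0=M,\dots,K_r$ be a reducing pd-sequence. Then $\rho=\operatorname{curv}(M)\ge1$ because $\operatorname{pd}M=\infty$, while $\operatorname{curv}(K_r)=0$. By Lemma 1 the curvatures $\operatorname{curv}(K_i)$ do not increase. Let $i$ be the first index with $\operatorname{curv}(K_i)<\rho$. Then $\operatorname{curv}(K_{i-1})=\rho$, and Lemma 1, applied to the step from $K_{i-1}$ to $K_i$, gives $\rho^{\,n_i+1}=a_i/b_i\in\mathbb Q$. $\square$

It does not matter what happened before step $i$: the uncontrolled modules $K_1,\dots,K_{i-1}$ enter only through their common curvature $\rho$.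

## 7. Counterexamples in every codepth at least two

Let $e=\dim_k\mathfrak m/\mathfrak m^2$ be the embedding dimension and $c=e-\operatorname{depth}R$ the *codepth* of $R$. For instance, $k[x,y]/(x,y)^3$ has $e=2$, depth $0$ and codepth $2$.

**Theorem B.** For $R=k[x,y]/(x,y)^3$, with $k$ any field, $\operatorname{red-pd}_R(k)=\infty$. Moreover, for every $c\ge2$ and $d\ge0$ there is a local ring of codepth $c$ and dimension $d$ whose residue field has infinite reducing projective dimension. (In codepth $\le1$ the completion of the ring is regular or a hypersurface, so the ring is a complete intersection and there is no counterexample.)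

**Step 1: the ring $k[x,y]/(x,y)^3$.** By Section 4, $\operatorname{curv}(k)=\alpha>1$, so $\operatorname{pd}k=\infty$, and no positive power of $\alpha$ is rational by (2). Theorem A gives $\operatorname{red-pd}_R(k)=\infty$. This settles the question negatively.

**Step 2: raise the codepth and the dimension without changing the curvature.** Given $c\ge2$, $d\ge0$, let
$$S_0=k[x,y,z_3,\dots,z_c]/\bigl((x,y)^3,z_3^2,\dots,z_c^2\bigr),\qquad S=S_0[[w_1,\dots,w_d]].$$
The $w_i$ form a regular sequence with Artinian quotient $S_0$, so $S$ has dimension and depth $d$. Its embedding dimension is $c+d$, since all relations lie in the square of the maximal ideal. So the codepth is $c$.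

If $A$ and $B$ are Artinian local $k$-algebras with residue field $k$, and $F$, $G$ are the minimal resolutions of $k$ over them, then $A\otimes_kB$ is local with residue field $k$, and $F\otimes_kG$ is a complex of free $A\otimes_kB$-modules with homology $k\otimes_kk=k$ (Künneth) and minimal differential. So $P_k^{A\otimes_k B}=P_k^AP_k^B$. Over $k[z]/(z^2)$ all Betti numbers of $k$ are $1$, so $P_k=1/(1-t)$.

If $A$ is local and $B=A[[w]]$, which is flat over $A$, let $F$ be the minimal $A$-resolution of $k$. Then $F\otimes_AB$ is a minimal resolution of $k[[w]]$, and the mapping cone of multiplication by $w$ on it is a minimal resolution of $k[[w]]/(w)=k$. So $P_k^{A[[w]]}=(1+t)P_k^A$.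

By (1) and $\beta_0=1,\beta_1=2$ we have $(1-t-3t^2)P_k^R=1+t$. Altogether
$$P_k^S=P_k^R\,(1-t)^{-(c-2)}(1+t)^d=\frac{(1+t)^{d+1}}{(1-t-3t^2)(1-t)^{c-2}} .$$
There is a pole at $1/\alpha<1$, where the numerator is not zero. Any other pole is $1/\bar\alpha$ or $1$, both of larger modulus. So $\operatorname{curv}_S(k)=\alpha$, and Theorem A with (2) gives $\operatorname{red-pd}_S(k)=\infty$.

**Step 3: codepth at most one.** Write $\hat R=Q/I$ with $Q$ regular local of dimension $e$. By Auslander–Buchsbaum, $\operatorname{pd}_Q\hat R=c$. If $c=0$, then $I=0$. If $c=1$, then $I$ is a nonzero free ideal, hence generated by one nonzerodivisor. In both cases $R$ is a complete intersection, and the known fact of Section 2 applies. $\square$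

A second ring that can be done at the board is $R=k[[x,y]]/(x^2,xy)$. Here $Rx\cong k$, the annihilator of $y$ is $(x)$, and $Rx\cap Ry=0$, so $\Omega k=\mathfrak m\cong k\oplus R/(x)$ with $\Omega(R/(x))=Rx\cong k$. Hence $\beta_{j+2}=\beta_{j+1}+\beta_j$, and the Betti numbers are $1,2,3,5,8,\dots$. As in Section 4, the curvature is the golden ratio $\phi$, whose conjugate has smaller absolute value, so no positive power $\phi^s$ is rational and $\operatorname{red-pd}_R(k)=\infty$.

## 8. Golod rings and the polynomial $p$

When is the condition of Theorem A also sufficient? For Golod rings there is a complete answer. Let $K=K^R$ be the Koszul complex on a minimal generating set $x_1,\dots,x_e$ of $\mathfrak m$, a graded-commutative algebra with differential $\partial$, and $h_i=\dim_kH_i(K^R)$.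

**Definition.** $R$ is *Golod* if $P_k(t)=(1+t)^e\big/\bigl(1-\sum_{i\ge1}h_it^{i+1}\bigr)$.

Equivalently, by Golod's theorem [A, §5.2], $K$ has a *trivial Massey operation*: for a $k$-basis $\mathcal B$ of $H_{\ge1}(K)$ of homogeneous elements, there is a function $\gamma$ that assigns to each sequence $h_1,\dots,h_p$ in $\mathcal B$ ($p\ge1$) an element of $K$ of degree $\sum|h_i|+p-1$, such that $\gamma(h)$ is a cycle in the class $h$ and
$$\partial\gamma(h_1,\dots,h_p)=\sum_{j=1}^{p-1}(-1)^{|\gamma(h_1,\dots,h_j)|+1}\gamma(h_1,\dots,h_j)\,\gamma(h_{j+1},\dots,h_p). \tag{4}$$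

Here is the fact that makes examples easy.

**Lemma 2.** If $z\in K_i$ with $i\ge1$ and $\partial z\in\mathfrak m^2K$, then $z\in\mathfrak mK$.

**Proof.** Let $e_1,\dots,e_e$ be the basis of $K_1$ with $\partial e_s=x_s$, and write $z=\sum_Sa_Se_S$ over subsets $S$ of size $i$. For $|T|=i-1$ the coefficient of $e_T$ in $\partial z$ is $\sum_{s\notin T}\pm a_{T\cup s}x_s\in\mathfrak m^2$. The $x_s$ are linearly independent modulo $\mathfrak m^2$, so $a_{T\cup s}\in\mathfrak m$ for all $s\notin T$. Every $S$ of size $i\ge1$ has the form $T\cup s$. $\square$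

*Example.* If $\mathfrak m^2=0$, cycles of positive degree lie in $\mathfrak mK$, so products of two of them vanish. Choosing cycles $\gamma(h)$ and putting $\gamma(h_1,\dots,h_p)=0$ for $p\ge2$ satisfies (4), so $R$ is Golod. For $k[x,y]/(x,y)^2$ we have $h_1=3$, $h_2=2$ and $(1+t)^2/(1-3t^2-2t^3)=1/(1-2t)$, as it should be. The complete intersection $k[z_1,z_2]/(z_1^2,z_2^2)$ has $h_1=2$, $h_2=1$, and is not Golod: $P_k=1/(1-t)^2$, whereas $(1+t)^2/(1-2t^2-t^3)=(1+t)/(1-t-t^2)$.

**Theorem C.** Let $R$ be a Golod ring of codepth $c\ge1$, and put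
$$p(x)=x^{c+1}-\sum_{i=1}^{c}h_i\,x^{c-i}\in\mathbb Z[x].$$
Then $\operatorname{red-pd}_R(k)<\infty$ if and only if $p$ has a positive integer root.

Three facts about $p$ hold for all such $R$.

*The numbers $h_i$.* Let $\hat R=Q/I$ with $Q$ regular local of dimension $e$. Then $h_i=\dim_k\operatorname{Tor}_i^Q(\hat R,k)$, since $K^R$ completes to $K^Q\otimes_Q\hat R$ and $K^Q$ resolves $k$. As $\operatorname{pd}_Q\hat R=c$, we get $h_i>0$ for $0\le i\le c$, $h_0=1$, and $h_i=0$ for $i>c$.

*The root $-1$.* As $c\ge1$, $I\ne0$, so $\hat R$ has rank $0$ over $Q$ and $\sum_{i=0}^c(-1)^ih_i=0$. Since $p(-1)=(-1)^{c+1}\sum_{i=0}^c(-1)^ih_i$, we have $p(-1)=0$.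

*The positive root.* Write $p(x)=x^{c+1}\bigl(1-\sum_{i=1}^c h_ix^{-i-1}\bigr)$. On $(0,\infty)$ the bracket has positive derivative and increases from $-\infty$ to $1$. So $p$ has exactly one positive root $\rho$, this root is simple, $p<0$ on $(0,\rho)$, and $p>0$ on $(\rho,\infty)$.

## 9. Finite reducing dimension forces an integer root

We prove the "only if" part of Theorem C. If $c=1$, then $h_1=h_0=1$ and $p=x^2-1$ has the root $1$. Let $c\ge2$.

**Step 1: $\rho$ strictly dominates all other roots of $p$.** Let $\lambda$ be a complex root; $\lambda\ne0$ as $p(0)=-h_c\neq0$. From $\lambda^{c+1}=\sum h_i\lambda^{c-i}$ we get $|\lambda|^{c+1}\le\sum h_i|\lambda|^{c-i}$, i.e. $p(|\lambda|)\le0$, so $|\lambda|\le\rho$. If $|\lambda|=\rho$, then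
$$\rho^{c+1}=\Bigl|\sum_{i=1}^c h_i\lambda^{c-i}\Bigr|\le\sum_{i=1}^c h_i\rho^{c-i}=\rho^{c+1}$$
is an equality in the triangle inequality. Since all $h_i>0$, each $\lambda^{c-i}$ is a positive multiple of the sum $\lambda^{c+1}$, so $\lambda^{i+1}>0$ for $1\le i\le c$. As $c\ge2$, we have $\lambda^2>0$ and $\lambda^3>0$, hence $\lambda=\lambda^3/\lambda^2>0$ and $\lambda=\rho$.

**Step 2: $\operatorname{curv}(k)=\rho>1$.** The denominator of $P_k$ is $1-\sum h_it^{i+1}=t^{c+1}p(1/t)$, with zeros $1/\lambda$ for the roots $\lambda$ of $p$. At $t=1/\rho$ the numerator $(1+t)^e$ is not zero, so $1/\rho$ is a pole, and by Step 1 it is the pole of least modulus. So $\operatorname{curv}(k)=\rho$. Moreover $p(1)=1-\sum h_i<0$ because $h_1,h_2\ge1$, so $\rho>1$ and $\operatorname{pd}k=\infty$.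

**Step 3: a rational power of $\rho$ makes $\rho$ an integer.** If $\operatorname{red-pd}_R(k)<\infty$, Theorem A gives $\rho^s=a/b$ with positive integers $s,a,b$. The minimal polynomial of $\rho$ over $\mathbb Q$ divides both $bx^s-a$ and $p$. So every conjugate of $\rho$ has modulus $\rho$ and is a root of $p$; by Step 1 it is $\rho$. Hence $\rho\in\mathbb Q$, and as a root of the monic integer polynomial $p$ it is an integer. $\square$

## 10. Golod's resolution and a comparison map

For the converse we have to build modules. The final step of a reducing sequence needs connecting maps that are bijective in high degrees, and equality of dimensions does not produce such maps. The next lemma does.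

**Lemma 3.** Let $R$ be Golod of codepth $c\ge1$. For each $j\ge0$ there is a homomorphism
$$\psi_j:\ \Omega^{c+1+j}k\longrightarrow\bigoplus_{i=1}^c(\Omega^{c-i+j}k)^{h_i}$$
such that $\operatorname{Tor}_l(\psi_j,k)$ is bijective for $l\gg0$.

**Step 1: write down Golod's complex.** (See [A, §5.2, Theorem 5.2.2 and its proof].) Let $\gamma$ be a trivial Massey operation on $K$, and $V$ a free module with a basis element $v_h$ of degree $|h|+1$ for each $h\in\mathcal B$. Let $F=\bigoplus_{p\ge0}K\otimes V^{\otimes p}$, and with $v_j=v_{h_j}$ put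
$$\partial(a\otimes v_1\otimes\cdots\otimes v_p)=\partial a\otimes v_1\otimes\cdots\otimes v_p+(-1)^{|a|}\sum_{j=1}^pa\,\gamma(h_1,\dots,h_j)\otimes v_{j+1}\otimes\cdots\otimes v_p .$$
To see $\partial^2=0$, collect the terms of $\partial^2(a\otimes v_1\otimes\cdots\otimes v_p)$ ending in $v_{j+1}\otimes\cdots\otimes v_p$. They are $(-1)^{|a|-1}\partial a\,\gamma(h_1,\dots,h_j)$, then $(-1)^{|a|}\partial\bigl(a\gamma(h_1,\dots,h_j)\bigr)$, and $\sum_{i<j}(-1)^{|\gamma(h_1,\dots,h_i)|}a\gamma(h_1,\dots,h_i)\gamma(h_{i+1},\dots,h_j)$. The terms with $\partial a$ cancel, and what is left is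
$$a\Bigl(\partial\gamma(h_1,\dots,h_j)+\sum_{i<j}(-1)^{|\gamma(h_1,\dots,h_i)|}\gamma(h_1,\dots,h_i)\gamma(h_{i+1},\dots,h_j)\Bigr),$$
which is $0$ by (4).

**Step 2: identify $F/K$.** The part $p=0$ is the subcomplex $K$. In $F/K$, the summand $j=p$ of the differential is zero, and every other term retains the last factor $v_p$; what happens to the left of $v_p$ is the differential of $F$. Write $F[l]_j=F_{j-l}$. Then
$$F/K\cong\bigoplus_{i=1}^c F[i+1]^{h_i}. \tag{5}$$

**Step 3: $F$ is the minimal resolution of $k$.** Minimality: $\gamma(h)\in\mathfrak mK$ by Lemma 2, as it is a cycle of positive degree; and if all $\gamma$ of shorter sequences lie in $\mathfrak mK$, then $\partial\gamma(h_1,\dots,h_p)\in\mathfrak m^2K$ by (4), so $\gamma(h_1,\dots,h_p)\in\mathfrak mK$ by Lemma 2. So $\partial F\subseteq\mathfrak mF$.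

Exactness: the $v_h$ have degree $\ge2$, so $F_0=K_0$, $F_1=K_1$ and $H_0(F)=k$. Let $n\ge1$ and assume $H_l(F)=0$ for $0<l<n$. By (5), $H_n(F/K)=\bigoplus_iH_{n-i-1}(F)^{h_i}$. If $n=1$ this is $0$. If $n\ge2$, only $i=n-1$ contributes, so it is $k^{h_{n-1}}$ with basis the $v_h$, $|h|=n-1$, and the connecting map to $H_{n-1}(K)$ sends the class of $v_h$ to the class $h$ of $\gamma(h)$; it is bijective. In both cases $H_n(F/K)\to H_{n-1}(K)$ is injective, so by the long exact sequence $H_n(F)$ is the cokernel of $H_{n+1}(F/K)\to H_n(K)$. The elements $v_h$ with $|h|=n$ give classes in $H_{n+1}(F/K)$ mapping to the basis elements $h$ of $H_n(K)$. So the cokernel is $0$ and $H_n(F)=0$.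

**Step 4: pass to cokernels.** Let $\pi:F\to F/K\cong\bigoplus_iF[i+1]^{h_i}$ be the projection. Its kernel $K$ lives in degrees $\le e$, so $\pi$ is bijective in degrees $>e$. Take cokernels of the differentials from degree $c+2+j$ to degree $c+1+j$. On the left we get $\Omega^{c+1+j}k$. On the right, $F[i+1]_{c+1+j}=F_{c-i+j}$ with $c-i+j\ge0$, so we get $\bigoplus_i(\Omega^{c-i+j}k)^{h_i}$. Let $\psi_j$ be the map induced by $\pi$. The truncations of $F$ and of $\bigoplus_iF[i+1]^{h_i}$ in degrees $\ge c+1+j$ are minimal resolutions of the source and target of $\psi_j$, and $\pi$ lifts $\psi_j$. So $\operatorname{Tor}_l(\psi_j,k)=\pi_{c+1+j+l}\otimes k$, which is bijective once $c+1+j+l>e$. $\square$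

## 11. The ring $k[x,y]/(x,y)^6$ in three steps

Let $R=k[x,y]/(x,y)^6$. It has codepth $2$, $h_1=7$ (the ideal has $7$ minimal generators) and $h_2=h_1-h_0=6$. It is Golod by a fact quoted in Section 14. Here
$$p=x^3-7x-6=(x-3)(x+1)(x+2),$$
so we expect finite reducing dimension, with $m=3$. Keep track of summands: say that $K$ has *type* $f=\sum f_dx^d\in\mathbb N[x]$ if
$$K\cong\bigoplus_d(\Omega^dk)^{f_d}\oplus(\text{free}).$$
Then $\Omega K$ has type $xf$, because $\Omega$ is additive and kills free summands. A split step with parameters $a,b,n$ multiplies the type by $a+bx^n$. Take split steps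
$$K_1=k\oplus\Omega k,\qquad K_2=K_1^2\oplus\Omega K_1=k^2\oplus(\Omega k)^3\oplus\Omega^2k,$$
of types $1+x$ and $(1+x)(2+x)=p/(x-3)$. Now compare
$$\Omega K_2=(\Omega k)^2\oplus(\Omega^2k)^3\oplus\Omega^3k,\qquad K_2^3=k^6\oplus(\Omega k)^{9}\oplus(\Omega^2k)^3 .$$
The summand $(\Omega k)^2\oplus(\Omega^2k)^3$ is common to both. What remains is $\Omega^3k$ on the left and $k^6\oplus(\Omega k)^7=k^{h_2}\oplus(\Omega k)^{h_1}$ on the right, and Lemma 3 with $j=0$ provides exactly a map $\psi_0$ between these. So there is $\varphi:\Omega K_2\to K_2^3$ that is bijective on $\operatorname{Tor}_l(-,k)$ for $l\gg0$. Pushing out $0\to\Omega K_2\to G\to K_2\to0$ ($G$ free) along $\varphi$ gives $0\to K_2^3\to K_3\to K_2\to0$, and we shall check in Section 13 that $\operatorname{pd}K_3<\infty$. Hence $\operatorname{red-pd}_R(k)\le3$.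

The plan for general Golod $R$ with $p(m)=0$ is the same: reach the type $p_1=p/(x-m)$, then use the comparison map. The last part generalizes at once. The difficulty is to reach $p_1$. Split steps give only types $\prod(a_i+b_ix^{n_i})$, and while in codepth $2$ the polynomial $p_1$ is such a product, for larger $c$ we have no factorization of $p_1$ into binomials at our disposal. We need steps that change the coefficients of a type one at a time.

Non-split extensions with $n=0$ do that. The sequence $0\to\Omega^dk\to F_{d-1}\to\Omega^{d-1}k\to0$, with $F_{d-1}$ the free module of degree $d-1$ in the minimal resolution of $k$, has a free middle term. So if we glue a module to itself and use this sequence on some of the summands, then $x^d+x^{d-1}=(1+x)x^{d-1}$ disappears from the type, once for each use. These moves change types by multiples of $1+x$; so we should work with types $(1+x)h$ and adjust the coefficients of $h$. This fits, because $p(-1)=0$ makes $p_1$ divisible by $1+x$.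

## 12. Reaching a prescribed type

From now on $R$ is Golod of codepth $c\ge1$ and $p(m)=0$ with an integer $m\ge1$; so $m=\rho$.

**Step 1: factor $p$ and find the signs.** *We need a target type with nonnegative coefficients, divisible by $1+x$.* Write $p=(x-m)p_1$ with $p_1=\sum_{d=0}^cq_dx^d\in\mathbb Z[x]$, and put $q_{-1}=0$. Comparing coefficients of $x^{c+1}$, $x^c$ and $x^d$ gives
$$q_c=1,\qquad mq_c=q_{c-1},\qquad mq_d=q_{d-1}+h_{c-d}\quad(0\le d\le c-1). \tag{6}$$
By induction on $d$, starting from $mq_0=h_c>0$, all $q_d>0$. Since $p(-1)=0$ and $m\ne-1$, we have $p_1=(1+x)p_2$ with $p_2\in\mathbb Z[x]$ monic of degree $c-1$. As $\rho=m$ is a simple root of $p$ and its only positive root, $p_2$ has no positive root. Also $p_2(0)=q_0=h_c/m>0$. So $p_2>0$ on $[0,\infty)$.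

The coefficients of $p_2$ itself need not be known to be positive. The next lemma repairs this at the price of a power of $1+x$, which is harmless for us. It is the two-variable case of Pólya's theorem (Hardy–Littlewood–Pólya, *Inequalities*, §2.24), applied to the homogenization; here is a direct proof.

**Lemma 4.** Let $q\in\mathbb R[x]$ have positive leading coefficient and satisfy $q>0$ on $[0,\infty)$. Then for some $N\ge0$ all coefficients of $(1+x)^Nq$ in degrees $0,\dots,N+\deg q$ are positive.

**Proof.** Over $\mathbb R$, $q$ is a positive constant times factors $x+a$ with $a>0$ (the real roots are negative) and factors $x^2-2bx+r^2$ with $|b|<r$ (pairs of non-real roots). A product of polynomials all of whose coefficients, from degree $0$ to the top, are positive has the same property. So it suffices to treat one quadratic factor, and to add the exponents $N$. With $u=j$ and $v=N+2-j$, the coefficient of $x^j$ in $(1+x)^N(x^2-2bx+r^2)$ is, for $0\le j\le N+2$,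
$$\binom N{j-2}-2b\binom N{j-1}+r^2\binom Nj=\frac{N!}{u!\,v!}\bigl(u(u-1)-2buv+r^2v(v-1)\bigr).$$
The form $u^2-2buv+r^2v^2$ is positive definite, so it is at least $\varepsilon(u^2+v^2)\ge\frac\varepsilon2(N+2)^2$ for some $\varepsilon>0$, while $u+r^2v\le\max(1,r^2)(N+2)$. So the bracket is positive for all $j$ once $N$ is large. $\square$

For instance, for $q=x^2-x+1$ the powers $N=1$ and $N=2$ give $1+x^3$ and $1+x+x^3+x^4$, and $N=3$ gives $1+2x+x^2+x^3+2x^4+x^5$.

Apply Lemma 4 to $p_2$: there is $N\ge0$ such that
$$\tau:=(1+x)^Np_2\in\mathbb Z[x]$$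
has positive coefficients in all degrees $0,\dots,D$, where $D=N+c-1$.

**Step 2: a starting type with full support.** *We need some type $(1+x)h$ in which $h$ has positive coefficients in the same degrees as $\tau$.* Start from $K_0=k$, of type $1$, and make $D+1$ split steps $K\mapsto K\oplus\Omega K$ ($a=b=n=1$). Each multiplies the type by $1+x$. The result has type $(1+x)h$ with $h=(1+x)^D$.

**Step 3: rescale the coefficients of $h$ independently.** *This is the step that replaces factorization.*

**Lemma 5.** Let $K$ be of type $f=(1+x)h$ with $h\in\mathbb N[x]$ having positive coefficients exactly in degrees $0,\dots,D$, and let $\lambda_0,\dots,\lambda_D\in[1,2]\cap\mathbb Q$. Then for a suitable $A\ge1$ there is an exact sequence $0\to K^A\to K'\to K^A\to0$ with $K'$ of type $(1+x)h'$, where $h'_d=A\lambda_dh_d$.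

**Proof.** Choose $A$ so that all $A\lambda_dh_d$ are integers. Put $g''_d=(2-\lambda_d)Ah_d=2Ah_d-A\lambda_dh_d\in\mathbb Z$. As $1\le\lambda_d\le2$, we have $0\le g''_d\le Ah_d$. Let $g=xg''$, i.e. $g_d=g''_{d-1}$ for $d\ge1$ and $g_0=0$. Since $f_d=h_d+h_{d-1}$,
$$g_d\le Ah_{d-1}\le Af_d\qquad\text{and}\qquad g_d\le Ah_{d-1}\le Af_{d-1}\qquad(d\ge1).$$
The first inequality says that the left-hand $K^A$ has a direct summand $\bigoplus_{d\ge1}(\Omega^dk)^{g_d}$, the second that the right-hand $K^A$ has a direct summand $\bigoplus_{d\ge1}(\Omega^{d-1}k)^{g_d}$. Take the direct sum of $g_d$ copies of $0\to\Omega^dk\to F_{d-1}\to\Omega^{d-1}k\to0$ for each $d\ge1$, and of the split sequence formed from the complementary summands. This is an exact sequence $0\to K^A\to K'\to K^A\to0$, and $K'$ has type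
$$2Af-g-x^{-1}g=2A(1+x)h-(1+x)g''=(1+x)(2Ah-g'')=(1+x)h'.\qquad\square$$

For example, let $K=k\oplus\Omega k$, so $h=1$ and $D=0$, and let $\lambda_0=3/2$, $A=2$. Then $g''_0=1$: one copy of $0\to\Omega k\to R\to k\to0$ is used, and $K'\cong R\oplus k^3\oplus(\Omega k)^3$, of type $3(1+x)$.

**Step 4: arrive at a multiple of $(1+x)\tau$.** Choose a positive rational $u$ such that $u\tau_d/h_d\ge1$ for all $0\le d\le D$, where $h=(1+x)^D$, and choose $s$ such that all these ratios are $\le2^s$. Each ratio is a product of $s$ rational numbers in $[1,2]$: take factors $2$ as long as possible, then one remainder in $[1,2)$, then factors $1$. Apply Lemma 5 $s$ times, using in the $l$-th application the $l$-th factor of each ratio as $\lambda_d$. Each application is an admissible step with $n=0$ and $a=b=A$, and it preserves the hypothesis that $h$ has positive coefficients exactly in degrees $0,\dots,D$. We get a module of type $(1+x)h^*$, where $h^*$ is $u\tau$ times the product of the integers $A$ used, that is, a positive rational multiple of $\tau$. If this rational number is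 not an integer, a split step $0\to K^a\to K^{a+b}\to K^b\to0$ with $n=0$ multiplies the type by $a+b$, which may be any integer $\ge2$. So we reach a module $K$ of type
$$C(1+x)\tau=C(1+x)^{N+1}p_2=C(1+x)^Np_1,\qquad C\ge1\text{ an integer}. \tag{7}$$

## 13. The last extension

We now have a module $K$ of type (7), reached from $k$ by finitely many admissible steps.

**Step 1: a map $\varphi:\Omega K\to K^m$ that is bijective on high Tor.** Put $L_j=\bigoplus_{d=0}^c(\Omega^{d+j}k)^{q_d}$, of type $x^jp_1$. Expanding $(1+x)^N$ in (7),
$$K\cong\bigoplus_{j=0}^NL_j^{\,C\binom Nj}\oplus(\text{free}).$$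
Since $q_c=1$,
$$\Omega L_j=\Omega^{c+1+j}k\ \oplus\ \bigoplus_{d=1}^c(\Omega^{d+j}k)^{q_{d-1}} .$$
In $L_j^m$ the summand $\Omega^{d+j}k$ occurs $mq_d$ times. By (6) this is $q_{d-1}+h_{c-d}$ for $d\le c-1$ and $q_{c-1}$ for $d=c$. Setting $i=c-d$ in the part with $h_{c-d}$,
$$L_j^{\,m}\cong\bigoplus_{i=1}^c(\Omega^{c-i+j}k)^{h_i}\ \oplus\ \bigoplus_{d=1}^c(\Omega^{d+j}k)^{q_{d-1}} .$$
So $\psi_j\oplus\mathrm{id}:\Omega L_j\to L_j^m$, with $\psi_j$ from Lemma 3, is bijective on $\operatorname{Tor}_l(-,k)$ for $l\gg0$. Sum over $j$ with multiplicities $C\binom Nj$. As $\Omega$ kills the free summands of $K$, and free summands of $K^m$ have no $\operatorname{Tor}_l$ for $l\ge1$, we get $\varphi:\Omega K\to K^m$ with $\operatorname{Tor}_l(\varphi,k)$ bijective for $l\gg0$.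

**Step 2: push out and check finiteness.** Let $0\to\Omega K\to G\to K\to0$ be exact with $G$ free, and let
$$0\to K^m\to K'\to K\to0$$
be its pushout along $\varphi$. By naturality, for $l\ge1$ its connecting map $\operatorname{Tor}_{l+1}(K,k)\to\operatorname{Tor}_l(K^m,k)$ is the isomorphism $\operatorname{Tor}_{l+1}(K,k)\cong\operatorname{Tor}_l(\Omega K,k)$ followed by $\operatorname{Tor}_l(\varphi,k)$. So it is bijective for $l\gg0$. In the exact sequence
$$\operatorname{Tor}_{l+1}(K,k)\to\operatorname{Tor}_l(K^m,k)\to\operatorname{Tor}_l(K',k)\to\operatorname{Tor}_l(K,k)\to\operatorname{Tor}_{l-1}(K^m,k)$$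
the two outer maps are bijective for $l\gg0$, hence $\operatorname{Tor}_l(K',k)=0$ for $l\gg0$, i.e. $\operatorname{pd}K'<\infty$. This is an admissible step with $a=m$, $b=1$, $n=0$. Thus $\operatorname{red-pd}_R(k)<\infty$, and Theorem C is proved. $\square$

## 14. Codepth at most two

**Corollary.** If $c\le2$, then $\operatorname{red-pd}_R(k)<\infty$ if and only if $R$ is a complete intersection or $h_1=m^2-m+1$ for some integer $m\ge2$; in the second case $\operatorname{red-pd}_R(k)\le3$. (If $\hat R=Q/I$ is a minimal Cohen presentation, $h_1=\mu(I)$, the minimal number of generators.) In particular, for $q\ge2$, the residue field of $k[x,y]/(x,y)^q$ has finite reducing projective dimension if and only if $q=m(m-1)$ for some $m\ge2$.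

**Step 1: reduce to Golod rings.** If $R$ is a complete intersection, $\operatorname{red-pd}_R(k)<\infty$ by the known fact; this covers $c\le1$ by Section 7, Step 3. A ring of codepth $2$ is a complete intersection or Golod (Scheja, Math. Ann. 155 (1964); [A, Prop. 5.3.4]). Note that $h_1=m^2-m+1$ with $m\ge2$ means $h_1\ge3$, which excludes complete intersections of codepth $\le2$, as these have $h_1=c\le2$. So in the second case of the Corollary $R$ has codepth $2$ and is Golod.

**Step 2: find the integer roots of $p$.** Let $R$ be Golod of codepth $2$ and $n=h_1$. From $h_0-h_1+h_2=0$ we get $h_2=n-1\ge1$, so $n\ge2$ and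
$$p=x^3-nx-(n-1)=(x+1)\bigl(x^2-x-(n-1)\bigr).$$
A positive integer $m$ is a root if and only if $n=m^2-m+1$, and $n\ge2$ forces $m\ge2$. By Theorem C this proves the equivalence.

**Step 3: the bound $3$.** If $n=m^2-m+1$, then $x^2-x-m(m-1)=(x-m)(x+m-1)$, so $p_1=(x+1)(x+m-1)$. The split steps $K_1=k\oplus\Omega k$ and $K_2=K_1^{m-1}\oplus\Omega K_1$ lead to type $p_1$, that is, to (7) with $C=1$, $N=0$. The extension of Section 13 is the third step.

**Step 4: powers of the maximal ideal.** For $k[x,y]/(x,y)^q$ with $q\ge2$ we have $h_1=q+1\ge3$, $e=2$ and depth $0$, so the codepth is $2$ and the ring is not a complete intersection. The condition $q+1=m^2-m+1$ reads $q=m(m-1)$. $\square$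

So $q=2,6,12,20,\dots$ are the exponents with finite reducing dimension. The value $q=2$ is the ring of Section 1, $q=6$ that of Section 11, and $q=3$ is the counterexample.

## 15. Poincaré series with unit extreme coefficients

The obstruction of Theorem A is also decisive when the denominator of $P_k$ makes the curvature a unit among the algebraic integers.

**Theorem D.** Suppose $P_k\cdot D=N$ with $N,D\in\mathbb Z[t]$, where $D$ has constant term and leading coefficient $\pm1$. Then $\operatorname{red-pd}_R(k)<\infty$ if and only if $R$ is a complete intersection. This applies to Artinian Gorenstein rings with $e\ge2$ and $R/\operatorname{soc}R$ Golod. In particular, for Gorenstein $R$ with $\mathfrak m^3=0$: $\operatorname{red-pd}_R(k)<\infty$ if and only if $R$ is a complete intersection.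

If $R$ is a complete intersection, finiteness is the known fact. Suppose $R$ is not a complete intersection, and let $\rho=\operatorname{curv}(k)$.

**Step 1: $\rho>1$.** By Gulliksen (see [A, Theorem 8.1.2]) the numbers $\beta_i(k)$ are not bounded by a polynomial in $i$; in particular $\operatorname{pd}k=\infty$. If $\rho\le1$, then $P_k$ converges for $|t|<1$, so all poles of the rational function $P_k$ have modulus $\ge1$, and partial fractions would give a polynomial bound for its coefficients. So $\rho>1$.

**Step 2: $\rho$ and $1/\rho$ are algebraic integers.** By Pringsheim $1/\rho$ is a singular point, hence a pole, of $P_k=N/D$, so $D(1/\rho)=0$. As $D$ has leading coefficient $\pm1$, $1/\rho$ is an algebraic integer. As its constant term is $\pm1$, the reciprocal polynomial $t^{\deg D}D(1/t)$ has leading coefficient $\pm1$ and root $\rho$, so $\rho$ is an algebraic integer.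

**Step 3: no power of $\rho$ is rational.** If $\rho^s\in\mathbb Q$ with $s\ge1$, then $\rho^s$ and $\rho^{-s}$ are positive rational algebraic integers, i.e. positive integers with product $1$. So $\rho=1$, a contradiction. By Theorem A, $\operatorname{red-pd}_R(k)=\infty$.

**Step 4: Artinian Gorenstein rings with $e\ge2$ and $\bar R=R/\operatorname{soc}R$ Golod.** *We check the shape of the denominator.* By Levin–Avramov (*Factoring out the socle of a Gorenstein ring*, J. Algebra 55 (1978)), $P_k^{\bar R}=P_k^R/(1-t^2P_k^R)$, i.e.
$$\frac1{P_k^R}=\frac1{P_k^{\bar R}}+t^2. \tag{8}$$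
First, $\bar R$ has embedding dimension $e$. Otherwise $\operatorname{soc}R\not\subseteq\mathfrak m^2$; since $\operatorname{soc}R$ is simple and contained in every nonzero ideal, this forces $\mathfrak m^2=0$, and then $\mathfrak m=\operatorname{soc}R$ has $e=1$, which is excluded. Let $g_i=\dim_kH_i(K^{\bar R})$. As $\bar R$ is Golod, (8) gives
$$P_k^R(t)=\frac{(1+t)^e}{1-\sum_{i=1}^eg_it^{i+1}+t^2(1+t)^e}.$$
The denominator has constant term $1$. The sum over $i$ has degree at most $e+1$, so the leading term is $t^{e+2}$. Hence the first part of the theorem applies.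

**Step 5: Gorenstein rings with $\mathfrak m^3=0$.** Such a ring is Artinian. If $e=0$, it is a field. If $e=1$, then $R=\hat R=Q/I$ with $Q$ a discrete valuation ring and $I\neq0$ principal. In both cases it is a complete intersection. Let $e\ge2$. Then $\mathfrak m^2\ne0$, since otherwise $\mathfrak m\subseteq\operatorname{soc}R$, which is simple, and $e\le1$. So $\operatorname{soc}R\subseteq\mathfrak m^2$, and $\mathfrak m\cdot\mathfrak m^2=0$ gives $\mathfrak m^2\subseteq\operatorname{soc}R$. Hence $\operatorname{soc}R=\mathfrak m^2$, and $\bar R=R/\mathfrak m^2$ has embedding dimension $e$ and square-zero maximal ideal. As in Section 1, $\Omega_{\bar R}k\cong k^e$, so $P_k^{\bar R}=1/(1-et)$, and (8) gives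
$$P_k^R=\frac1{1-et+t^2}.$$
The first part of the theorem applies with $D=1-et+t^2$ and $N=1$. $\square$
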